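# Iterated Whitehead products in Davis–Januszkiewicz spaces depend only on the edges of the complex

## 1. Flagification is injective on iterated Whitehead products

Put $C=\mathbb CP^\infty$, with one cell in each even dimension and the $0$-cell $\ast$ as base point. Let $\mathcal K$ be a simplicial complex on $[m]=\{1,\dots,m\}$ in which every $\{i\}$ is a simplex. The Davis–Januszkiewicz space is
$$DJ(\mathcal K)=\bigcup_{I\in\mathcal K}C^{I}\subset C^m ,$$
where $C^I$ is the set of points whose coordinates outside $I$ equal $\ast$. Let $\mathcal L$ be the complex of $m$ disjoint points and $\mathcal K^f$ the clique complex of the $1$-skeleton $\mathcal K^1$. The inclusions $\mathcal L\subset\mathcal K\subset\mathcal K^f$ induce maps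
$$DJ(\mathcal L)\xrightarrow{\ g\ }DJ(\mathcal K)\xrightarrow{\ f\ }DJ(\mathcal K^f).$$
Let $t_i\in\pi_2(DJ(\mathcal K))$ be represented by the bottom cell $S^2\subset C$ of the $i$-th coordinate axis, and let $QL(\mathcal K)\subset\pi_*(DJ(\mathcal K))$ be the part generated by $t_1,\dots,t_m$ under iterated Whitehead products.

**Theorem A.** For every $\mathcal K$, the map $f_*$ is injective on
$$\Pi(\mathcal K):=\operatorname{im}\big(g_*\colon\pi_*(DJ(\mathcal L))\to\pi_*(DJ(\mathcal K))\big).$$
Since $QL(\mathcal K)\subset\Pi(\mathcal K)$, the natural map $QL(\mathcal K)\to QL(\mathcal K^f)$ is an isomorphism for every simplicial complex $\mathcal K$. Moreover $\Omega f$ has a right homotopy inverse $\sigma$ with $\Omega g\simeq\sigma\circ\Omega(fg)$.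

**Theorem B.** The map $f_*$ sends $\Pi(\mathcal K)$ isomorphically onto $\pi_*(DJ(\mathcal K^f))$. Moreover $\Pi(\mathcal K)=\pi_*(DJ(\mathcal K))$ if and only if $\mathcal K$ is flag.

A third statement, Theorem C, gives a presentation of $QL(\mathcal K)$ and an additive decomposition of it; it needs notation built during the proof and is stated in full in Section 9.

In plain words: adding higher simplices to $\mathcal K$ changes the homotopy groups of $DJ(\mathcal K)$, but it neither creates nor destroys a relation among iterated Whitehead products of the $t_i$, as long as no edge is added. The question is from Taras Panov, Stephen Theriault and Fedor Vylegzhanin, "Iterated Whitehead products in the homotopy groups of polyhedral products", arXiv:2606.13165 (2026). It comes with two facts: the map $QL(\mathcal K)\to QL(\mathcal K^f)$ is always surjective, and it is an isomorphism if $\mathcal K^1$ is chordal, which means that no cycle of length at least $4$ is an induced subgraph. Surjectivity is immediate, since $f_*$ preserves Whitehead products and sends $t_i$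 to $t_i$. The chordal case will not be used.

## 2. The spaces, the complexes and the smallest cases

**The two extreme complexes.** For $\mathcal L$ only one coordinate may move at a time, so $DJ(\mathcal L)=C^{\vee m}$. For the full simplex, $DJ(\Delta^{m-1})=C^m$. In between, for the $4$-cycle with edges $12,23,34,41$ we get $DJ=(C\vee C)\times(C\vee C)$, where the first factor uses coordinates $1,3$ and the second uses $2,4$.

All spaces $DJ(\mathcal K)$ are simply connected, and $\pi_2(DJ(\mathcal K))=\mathbb Z^m$ with basis $t_1,\dots,t_m$: the $2$-skeleton is a wedge of $m$ spheres $S^2$ and there are no $3$-cells. Write $\tau_v\colon C\to DJ(\mathcal K)$ for the $v$-th coordinate inclusion. If $\mathcal K_J$ is the full subcomplex on $J\subset[m]$, the coordinate projection $C^m\to C^J$ restricts to a retraction $DJ(\mathcal K)\to DJ(\mathcal K_J)$.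

**Flag complexes.** A complex is flag if it equals the clique complex of its $1$-skeleton: a set of vertices is a simplex as soon as all its pairs are edges. The boundary of a triangle $\partial\Delta^2$ is not flag, and $(\partial\Delta^2)^f=\Delta^2$. The $4$-cycle is flag, because its graph contains no triangle. The complex $\mathcal L$ is flag, with edgeless graph.

**At most four vertices.** For $m\le 2$ every $\mathcal K$ is flag. For $m=3$ the only non-flag complex is $\partial\Delta^2$. There every pair $ij$ is an edge, so $t_i,t_j$ both come from $C\times C\subset DJ(\partial\Delta^2)$ and $[t_i,t_j]$ comes from $\pi_3(C\times C)=0$. Also $[t_i,t_i]$ comes from $\pi_3(C)=0$. So $QL(\partial\Delta^2)=\mathbb Z^3$, concentrated in $\pi_2$, and it maps isomorphically to $QL(\Delta^2)=\pi_*(C^3)$.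

Note that $f_*$ is not injective on all of $\pi_*$ in this case. The relative cells of $(C^3,DJ(\partial\Delta^2))$ are the products $e^{2a}\times e^{2b}\times e^{2c}$ with $a,b,c\ge1$. There is one in dimension $6$, none below, and none in odd dimensions. The relative Hurewicz theorem gives $\pi_6(C^3,DJ(\partial\Delta^2))\cong\mathbb Z$, hence $\pi_5(DJ(\partial\Delta^2))\cong\mathbb Z$, since $\pi_5(C^3)=\pi_6(C^3)=0$. All of this group is killed by $f_*$. So the theorem concerns a proper part of the homotopy groups.

For $m=4$ the only non-chordal graph is the $4$-cycle, and then $\mathcal K$ is flag. The first case not covered by the two facts has five vertices: take the $4$-cycle $12,23,34,41$, add a vertex $5$ with edges $15,25$, and do not fill the triangle $125$. We return to this complex in Section 7.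

## 3. Samelson products and composition with $\eta$

Spaces are compactly generated, based and of the homotopy type of a CW complex (by Milnor, loop spaces of CW complexes and homotopy fibres of maps between them are so). Homology is integral. A graded group is *of finite type* if it is finitely generated in each degree. We use Moore loops and paths where convenient, that is, paths with a length $\ell\ge0$. Then loop multiplication is strictly associative, and the base point of $\Omega X$ is the loop of length $0$. Write $\bar\beta$ for the reversed loop.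

**Definition (Samelson product).** Let $P,R$ be CW complexes and $\alpha\colon P\to\Omega X$, $\beta\colon R\to\Omega X$. The set $[P\times R,\Omega X]$ of based homotopy classes is a group under pointwise multiplication. The commutator of $\alpha\circ pr_1$ and $\beta\circ pr_2$ in it is trivial on $P\vee R$, so it comes from $[P\wedge R,\Omega X]$. The quotient map $P\times R\to P\wedge R$ has a right homotopy inverse after one suspension, so $[P\wedge R,\Omega X]\to[P\times R,\Omega X]$ is injective. Thus there is a unique class $\langle\alpha,\beta\rangle\in[P\wedge R,\Omega X]$ inducing the commutator $xyx^{-1}y^{-1}$. By uniqueness,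
$$\langle\alpha\varphi,\beta\chi\rangle=\langle\alpha,\beta\rangle\circ(\varphi\wedge\chi).\tag{1}$$
For $a\in\pi_p(\Omega X)$, $b\in\pi_q(\Omega X)$ this gives $\langle a,b\rangle\in\pi_{p+q}(\Omega X)$.

We recall the standard facts; see G. W. Whitehead, *Elements of Homotopy Theory*, Ch. X. Under $\pi_{n+1}(X)\cong\pi_n(\Omega X)$ the Whitehead product corresponds to $\langle\ ,\ \rangle$ up to a sign depending only on degrees. In degrees $\ge1$ the product is bilinear, and
$$\langle a,b\rangle=-(-1)^{|a||b|}\langle b,a\rangle,\qquad \langle a,\langle b,c\rangle\rangle=\langle\langle a,b\rangle,c\rangle+(-1)^{|a||b|}\langle b,\langle a,c\rangle\rangle.\tag{2}$$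
The Hurewicz map $h\colon\pi_*(\Omega X)\to H_*(\Omega X)$ satisfies $h\langle a,b\rangle=[h(a),h(b)]$, the graded commutator $xy-(-1)^{|x||y|}yx$. We write $\mathrm{ad}(a)=\langle a,-\rangle$, and $\mathrm{ad}(x)=[x,-]$ in rings.

A graded abelian group with a bilinear product satisfying (2) is what "quasi-Lie algebra" means after the degree shift. The word "quasi" matters. If $|a|$ is even, (2) gives only $2\langle a,a\rangle=0$. If $|t|$ is odd and $\langle t,t\rangle=0$, then Jacobi with $a=b=t$ gives only $2\langle t,\langle t,c\rangle\rangle=0$, not $\langle t,\langle t,c\rangle\rangle=0$.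

From now on we see $t_i$ in $\pi_1(\Omega DJ(\mathcal K))$. Then $QL(\mathcal K)$ corresponds to $\mathfrak L(\mathcal K)\subset\pi_*(\Omega DJ(\mathcal K))$, the smallest graded subgroup containing the $t_i$ and closed under $\langle\ ,\ \rangle$. The basic relations are
$$\langle t_i,t_i\rangle=0,\qquad \langle t_i,t_j\rangle=0\quad\text{if }\{i,j\}\in\mathcal K,\tag{3}$$
because these elements come from $\pi_2(\Omega C)=0$ and $\pi_2(\Omega(C\times C))=0$.

**Definition (the operation $\eta$).** Let $\eta_2\in\pi_3(S^2)$ be the Hopf map and $\eta_k\in\pi_{k+1}(S^k)$ its suspensions. For $a\in\pi_k(\Omega X)$, $k\ge2$, put $a\eta:=a\circ\eta_k\in\pi_{k+1}(\Omega X)$.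

This is additive in $a$, because addition in $\pi_k(\Omega X)$ is pointwise multiplication in $\Omega X$. Also $2(a\eta)=0$: the adjoint of $a\eta$ is $a'\circ\eta_{k+1}$ for $a'\in\pi_{k+1}(X)$ adjoint to $a$, composition with $a'$ on the left is additive on homotopy groups, and $2\eta_{k+1}=0$ since $k+1\ge3$. If $b$ has degree $k\ge2$ and $a$ has degree $p\geq 1$, then (1) gives $\langle a,b\eta\rangle=\langle a,b\rangle\circ(1_{S^p}\wedge\eta_k)$, and $1_{S^p}\wedge\eta_k=\pm\eta_{p+k}$. Signs do not matter, since $2(\langle a,b\rangle\eta)=0$. The same holds on the other side, so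
$$\langle a,b\eta\rangle=\langle a,b\rangle\eta,\qquad\langle b\eta,a\rangle=\langle b,a\rangle\eta.\tag{4}$$

For example, if $\iota\in\pi_2(\Omega S^3)$ is the generator, then $\iota\eta$ is the generator of $\pi_3(\Omega S^3)=\pi_4(S^3)=\mathbb Z/2$.

## 4. Homology settles the question up to torsion

A sensible first attempt is to detect elements of $\mathfrak L(\mathcal K)$ by the Hurewicz map. Write $X_{\mathcal K}=DJ(\mathcal K)$. For a graph $\Gamma$ on a finite set $V$ let $X_\Gamma$ be the Davis–Januszkiewicz space of the clique complex of $\Gamma$, with $X_\emptyset$ a point. If $\Gamma=\mathcal K^1$, then $X_\Gamma=DJ(\mathcal K^f)$. Define the ring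
$$A_\Gamma=\mathbb Z\langle u_i:i\in V\rangle\big/\big(u_i^2,\ \ u_iu_j+u_ju_i\text{ for edges }ij\big),\qquad|u_i|=1.$$
By (3) and $H_2(\Omega C)=0$, the assignment $u_i\mapsto h(t_i)$ defines a ring map $A_\Gamma\to H_*(\Omega X_{\mathcal K})$ for every $\mathcal K$ with $\mathcal K^1=\Gamma$. Call it $\theta_\Gamma$ when $\mathcal K$ is the clique complex. We prove below (Proposition 2(a)) that $\theta_\Gamma$ is an isomorphism. Write $u_i$ for $h(t_i)$ as well.

Grant this, and let $B\subset H_*(\Omega X_{\mathcal K})$ be the subring generated by the $u_i$. The composite $A_\Gamma\to B\to H_*(\Omega X_\Gamma)$ is the isomorphism $\theta_\Gamma$ and the first map is onto, so $B\to H_*(\Omega X_\Gamma)$ is injective. If $y\in\mathfrak L(\mathcal K)$ and $f_*y=0$, then $h(y)$ is a combination of iterated commutators of the $u_i$, so it lies in $B$, and it maps to $h(f_*y)=0$. Hence $h(y)=0$. Since $h\otimes\mathbb Q$ is injective for the loop space of a simply connected space (Milnor–Moore), $y$ is a torsion element.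

Here the attempt stops, because $\mathfrak L(\mathcal K)$ does have torsion, and $h$ kills it. The culprit is a repeated letter. For an odd element $u$ of a graded ring,
$$\mathrm{ad}(u)^2=\mathrm{ad}(u^2),\tag{5}$$
as one sees by expanding $u(uz-(-1)^{|z|}zu)+(-1)^{|z|}(uz-(-1)^{|z|}zu)u=u^2z-zu^2$. So in homology $\mathrm{ad}(u_i)^2=0$. In homotopy we know only $2\,\mathrm{ad}(t_i)^2=0$, and Lemma 1 below will show that for $\mathcal K=\mathcal L$, $m=2$, the element $\langle t_1,\langle t_1,t_2\rangle\rangle$ is non-zero of order $2$.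

The way past this point is to find exactly by how much $\mathrm{ad}(t_i)^2=0$ fails. The failure turns out to be $\eta$ composed with the word that has one letter fewer. Now the image of a homomorphism $\psi_*$ on homotopy groups is closed under precomposition with $\eta$. So if we can name a map $\psi$ through which shorter words factor, longer words will factor through it too. The plan is therefore to build, from words in the $t_i$, a space $P_\Gamma$ that is carried to $\Omega X_\Gamma$ by an equivalence, to map it to $\Omega X_{\mathcal K}$ by the same words, and to show that $\Omega g$ factors through this map.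

## 5. A repeated letter costs exactly one $\eta$

**Lemma 1.** Let $X$ be simply connected, $\tau\colon C\to X$ a map, $t\in\pi_1(\Omega X)$ the image of a generator of $\pi_1(\Omega C)$, and $a\in\pi_k(\Omega X)$ with $k\ge1$. Then
$$\langle t,\langle t,a\rangle\rangle=\langle t,a\rangle\eta .$$

*Proof.* **Step 1: a commutator identity on $Z=S^1\times S^1\times S^k$.** The purpose is to compare the bracket with a product to products of brackets. In any group,
$$[xy,s]=[x,[y,s]]\cdot[y,s]\cdot[x,s],\qquad[x,s]=xsx^{-1}s^{-1},$$
because the right side is $x\,[y,s]\,x^{-1}[y,s]^{-1}\cdot[y,s]\cdot xsx^{-1}s^{-1}=x\,ysy^{-1}s^{-1}\,sx^{-1}s^{-1}=[xy,s]$. Apply this in the group $[Z,\Omega X]$ to $x=t\circ pr_1$, $y=t\circ pr_2$, $s=a\circ pr_3$.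

Let $m\colon S^1\times S^1\to S^1$ be the multiplication. Since $\Omega C\simeq K(\mathbb Z,1)$, in $[S^1\times S^1,\Omega C]=H^1(S^1\times S^1)$ the product of the two projections is the class of $m$. As $\Omega\tau$ is multiplicative, $xy=t\circ m\circ(pr_1,pr_2)$.

Put $d=\langle t,a\rangle\colon S^1\wedge S^k\to\Omega X$. By (1), the classes $[xy,s]$, $[y,s]$, $[x,s]$ are the pullbacks to $Z$ of
$$d\circ(m\wedge1),\qquad d\circ(pr_2\wedge1),\qquad d\circ(pr_1\wedge1)$$
along $Z\to(S^1\times S^1)\wedge S^k$, and $[x,[y,s]]$ is the pullback of $\langle t,d\rangle\circ(\mathrm{pinch}\wedge1)$, where $\mathrm{pinch}\colon S^1\times S^1\to S^1\wedge S^1$. Pullback along this quotient map is an injective homomorphism on $[-,\Omega X]$, as recalled in Section 3. Hence in $[(S^1\times S^1)\wedge S^k,\Omega X]$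
$$d\circ(m\wedge1)=\big(\langle t,d\rangle\circ(\mathrm{pinch}\wedge1)\big)\cdot\big(d\circ(pr_2\wedge1)\big)\cdot\big(d\circ(pr_1\wedge1)\big).\tag{6}$$

**Step 2: restrict to a sphere.** We want a map from a sphere that kills the two projections, keeps the pinch, and turns $m$ into the Hopf map. Let $\kappa\colon S^3=S^1*S^1\to\Sigma(S^1\times S^1)$ be $[x,s,y]\mapsto[(x,y),s]$.

* $\Sigma\,\mathrm{pinch}\circ\kappa$ is the quotient map of $S^1*S^1$ by $S^1*y_0\cup x_0*S^1$. This is a union of two cones meeting in a segment, so it is contractible, and $\Sigma\,\mathrm{pinch}\circ\kappa$ is an equivalence of $3$-spheres.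
* $\Sigma pr_1\circ\kappa$ is $[x,s,y]\mapsto[x,s]$, which factors through the cone $S^1*\mathrm{pt}$, so it is null-homotopic. The same holds for $pr_2$.
* $\Sigma m\circ\kappa$ is the Hopf construction on $m$, that is, $\pm\eta_2$.

Write $S^k=S^1\wedge S^{k-1}$ and precompose (6) with $\kappa\wedge1_{S^{k-1}}\colon S^{k+2}\to(S^1\times S^1)\wedge S^1\wedge S^{k-1}$ (permuting smash factors changes only signs). Precomposition is a homomorphism into $\pi_{k+2}(\Omega X)$. The last two factors of (6) become $0$, the first becomes $\pm\langle t,\langle t,a\rangle\rangle$, and the left side becomes $\pm d\eta$. So $\pm d\eta=\pm\langle t,\langle t,a\rangle\rangle$. Since $2(d\eta)=0$, signs can be dropped. $\square$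

## 6. A loop space decomposition for clique complexes

**The module $Q$.** Let $v\in V$, let $N(v)$ be the set of its neighbours, and $\Gamma'=\Gamma\setminus v$. Put
$$Q=Q_{\Gamma,v}=A_{\Gamma'}\Big/\sum_{i\in N(v)}A_{\Gamma'}u_i .$$
Explicitly $Q=\mathbb Z\langle u_i:i\ne v\rangle/R$, where $R$ is the additive span of
$$p\,u_iu_i\,q,\qquad p\,(u_iu_j+u_ju_i)\,q\ \ (ij\text{ an edge of }\Gamma'),\qquad p\,u_i\ \ (i\in N(v)),\tag{7}$$
with $p,q$ arbitrary words. Each relation kills a word or equates a word with minus another word. Hence $Q$ is the direct sum, over equivalence classes of words, of groups $\mathbb Z$, $\mathbb Z/2$ or $0$, each generated by any word of its class. So if $Q$ is torsion-free, it has a basis consisting of words. The empty word belongs to it, since every relation has length at least $1$.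

Three examples. If $\Gamma$ has no edges, $Q=A_{\Gamma'}$ has as basis all words without two equal consecutive letters. If $v$ is joined to every other vertex, $Q=\mathbb Z$. For the $4$-cycle $12,23,34,41$ and $v=4$, we have $N(4)=\{1,3\}$, and $u_2$ anticommutes with $u_1$ and $u_3$. A word containing $1$ or $3$ is, up to sign, equal to one ending in $1$ or $3$, hence $0$. So $Q$ has basis $\emptyset,\,u_2$ (neither of these two words is changed or killed by a relation).

For a word $I=(i_1,\dots,i_k)$ in $V\setminus v$ put
$$u_I=u_{i_1}\cdots u_{i_k},\qquad x_I=\mathrm{ad}(t_{i_1})\cdots\mathrm{ad}(t_{i_k})\,t_v,\qquad|x_I|=k+1,$$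
in the homotopy of whichever loop space is considered.

**Proposition 2.** Let $\Gamma$ be a graph on a finite set $V$.

(a) $\theta_\Gamma\colon A_\Gamma\to H_*(\Omega X_\Gamma)$ is an isomorphism, and $H_*(\Omega X_\Gamma)$ is free of finite type.

(b) For $v\in V$, $Q=Q_{\Gamma,v}$ is free of finite type. Let $M$ be a set of words forming a basis of $Q$, $M^+$ its nonempty words, $W=\bigvee_{I\in M^+}S^{|I|+2}$, and let $\psi\colon W\to X_\Gamma$ be adjoint to $x_I$ on the $I$-th sphere. Then
$$\Omega W\times\Omega C\times\Omega X_{\Gamma'}\to\Omega X_\Gamma,\qquad(\omega,\theta,\beta)\mapsto\Omega\psi(\omega)\cdot\Omega\tau_v(\theta)\cdot\beta\tag{8}$$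
is a homotopy equivalence.

Part (a) is due to Panov–Ray; the proof here includes it.

For $m=2$ without edges and $v=2$: $M=\{\emptyset,(1)\}$, $W=S^3$, and $\Omega(C\vee C)\simeq\Omega S^3\times\Omega C\times\Omega C$. So $\pi_4(C\vee C)\cong\pi_4(S^3)=\mathbb Z/2$, generated by the adjoint of $\langle t_1,t_2\rangle\eta=\langle t_1,\langle t_1,t_2\rangle\rangle$ (note $\langle t_1,t_2\rangle=x_{(1)}$). This is the non-zero torsion element announced in Section 4.

*Proof of Proposition 2.* We use induction on $|V|$; for $V=\emptyset$, (a) is trivial and (b) is empty. Let $v\in V$ and put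
$$X=X_\Gamma,\qquad Y=X_{\Gamma'},\qquad A=X_{\Gamma|N(v)} .$$
In a clique complex the link of $v$ is the full subcomplex on $N(v)$. Separating simplices that contain $v$ from those that do not, we get
$$X=Y\cup(A\times C),\qquad Y\cap(A\times C)=A\times\ast .$$
There are coordinate retractions $\rho\colon Y\to A$ and $r\colon X\to Y$, and on $A\times C$ the map $r$ is the projection to $A$. We use Strøm's theorem: the preimage of a closed cofibration under a Hurewicz fibration is a closed cofibration.

The strategy is to take the fibre $F$ of $r$, then the fibre $D$ of $F\to C$, and to show that $D\simeq W$. Both are controlled by the homotopy fibre $G$ of $A\subset Y$, and $Q$ will be $H_*(G)$.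

**Step 1: the homology of the fibre $G$ of $A\subset Y$ is $Q$.** Let
$$G=\{(a,\gamma):\gamma\text{ a path in }Y\text{ from }\ast\text{ to }a\in A\},\qquad\partial\colon\Omega Y\to G,\quad\partial\beta=(\ast,\beta).$$
$G$ is connected, since $A$ is connected and $\pi_1(Y)=0$. Let $F'$ be the homotopy fibre of $\rho$. As $\rho$ has a section, $\pi_*(Y)\to\pi_*(A)$ is onto, so $F'$ is connected and $\pi_1(F')$ injects into $\pi_1(Y)=0$; and the product map $\mu\colon\Omega F'\times\Omega A\to\Omega Y$ is an equivalence. Since $\pi_*(A)\to\pi_*(Y)$ is injective, the exact sequence of $\Omega A\to\Omega Y\xrightarrow{\partial}G\to A\to Y$ shows that $\partial_*$ is surjective on homotopy groups with kernel the image of $\pi_*(\Omega A)$. Hence the composite $\Omega F'\to\Omega Y\xrightarrow{\partial}G$ is an isomorphism on homotopy groups, so an equivalence.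

For $\omega\in\Omega A$ of length $\ell$, the points $(\omega(s),\beta\cdot\omega|_{[0,s]})\in G$, $0\le s\le\ell$, join $\partial\beta$ to $\partial(\beta\omega)$. Using $s=u\ell$ with $u\in[0,1]$ we get a homotopy $\partial\mu\simeq\partial|_{\Omega F'}\circ pr_1$.

By induction $H_*(\Omega A)=A_{\Gamma|N(v)}$ and $H_*(\Omega Y)=A_{\Gamma'}$ are free of finite type. As $\Omega F'$ is a homotopy retract of $\Omega Y$, the group $H_*(\Omega F')$ is a direct summand of $H_*(\Omega Y)$, so it is free of finite type. By Künneth, $\mu$ gives $H_*(\Omega Y)\cong H_*(\Omega F')\otimes H_*(\Omega A)$ as right $H_*(\Omega A)$-modules, and $\partial_*$ becomes $1\otimes\varepsilon$ followed by $H_*(\Omega F')\cong H_*(G)$. Therefore $H_*(G)$ is free of finite type, and $\partial_*$ is onto with kernel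
$$H_*(\Omega Y)\cdot\widetilde H_*(\Omega A)=\sum_{i\in N(v)}A_{\Gamma'}u_i,$$
because every nonempty word in the letters of $N(v)$ ends in such a letter. So $\partial_*$ induces $Q\cong H_*(G)$. In particular $Q$ is free of finite type, a word basis $M$ exists, and $\{\partial_*u_I\}_{I\in M}$ is a basis of $H_*(G)$ for any such $M$.

**Step 2: the fibre $F$ of $r$.** The purpose is to split off $\Omega Y$ and to compute $H_*(F)$. Let
$$F=\{(x,\gamma):\gamma\text{ a path in }Y\text{ from }\ast\text{ to }r(x)\},\qquad p\colon F\to X .$$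
The map $p$ is a fibration, the pullback of the path fibration $PY\to Y$ along $r$. $F$ is the union of the closed subspaces $p^{-1}(Y)=PY$ and $p^{-1}(A\times C)=G\times C$, with intersection $G\times\ast$. By Strøm, $PY\subset F$ is a closed cofibration. As $PY$ is contractible, the collapse
$$q\colon F\to F/PY=(G\times C)/(G\times\ast)=G_+\wedge C$$
is an equivalence, and $\widetilde H_*(F)\cong H_*(G)\otimes\widetilde H_*(C)$. Since $r$ has a section, $F$ is simply connected and $\Omega F\times\Omega Y\to\Omega X$, $(\varphi,\beta)\mapsto\Omega p(\varphi)\cdot\beta$, is an equivalence. Hence $\Omega p$ is the inclusion of a homotopy retract, and $(\Omega p)_*$ is injective on homology and on homotopy groups.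

**Step 3: the fibre $D$ of $F\to C$.** The purpose is to split off $\Omega C$ and to find the ranks of $H_*(D)$. Consider $F\xrightarrow{p}X\to C$, the last map being the $v$-th coordinate. It sends $PY$ to $\ast$ and is the projection on $G\times C$. Let $D$ be its homotopy fibre, that is, the pullback of $PC\to C$. It is the union of the closed subspaces $PY\times\Omega C$ and $G\times PC$, with intersection $G\times\Omega C$. By Strøm, $PY\times\Omega C\subset D$ and $G\times\Omega C\subset G\times PC$ are closed cofibrations, being preimages of $PY\subset F$ and of $G\times\ast\subset G\times C$. They have the same quotient, so there is a Mayer–Vietoris sequence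
$$\cdots\to\widetilde H_n(G\times\Omega C)\to\widetilde H_n(\Omega C)\oplus\widetilde H_n(G)\to\widetilde H_n(D)\to\widetilde H_{n-1}(G\times\Omega C)\to\cdots$$
whose first map is given, up to sign, by the two projections. As $\Omega C\simeq S^1$, this map is onto, with kernel $\widetilde H_{n-1}(G)\otimes H_1(\Omega C)$. Hence
$$\widetilde H_n(D)\cong\widetilde H_{n-2}(G).\tag{9}$$
The map $C\to G\times C\subset F$, $c\mapsto((\ast,\mathrm{const}),c)$, is a section of $F\to C$, and its composite with $p$ is $\tau_v$. So $D$ is simply connected, the product map $\Omega D\times\Omega C\to\Omega F$ is an equivalence, and $\pi_n(D)\cong\pi_n(F)$ for $n\ge3$, since $\pi_n(C)=\pi_{n+1}(C)=0$ there.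

**Step 4: the words $x_I$ as conjugations.** The purpose is to identify the homology classes that the $x_I$ represent in $F$. Define $\widetilde\Psi\colon\Omega Y\times\Omega C\to\Omega F$ as follows. The loop $\widetilde\Psi(\beta,\theta)$ first follows the path $s\mapsto(\beta(s),\beta|_{[0,s]})$ in $PY$ from $(\ast,\mathrm{const})$ to $(\ast,\beta)=\partial\beta$, then $s\mapsto(\partial\beta,\theta(s))$ in $G\times C$, then the first path backwards. Its projection is
$$\Psi:=\Omega p\circ\widetilde\Psi\colon(\beta,\theta)\mapsto\beta\,\theta\,\bar\beta,$$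
with $\theta$ embedded by $\Omega\tau_v$.

Let $\sigma_{\mathrm{ev}}\colon\widetilde H_n(\Omega Z)\to\widetilde H_{n+1}(Z)$ be the homology suspension, which is induced by evaluation $\Sigma\Omega Z\to Z$. Let $e\in H_1(\Omega C)$ be the generator with image $u_v=h(t_v)$, and $c=\sigma_{\mathrm{ev}}(e)$, a generator of $H_2(C)$. Since $q$ collapses $PY$, the loop $\Omega q\,\widetilde\Psi(\beta,\theta)$ is constant, then runs through $s\mapsto[\partial\beta,\theta(s)]$, then is constant. Shrinking the lengths of the constant parts to $0$ is a homotopy. So the adjoint of $\Omega q\circ\widetilde\Psi$ is, up to homotopy, $(\beta,\theta,s)\mapsto[\partial\beta,\mathrm{ev}(\theta,s)]$. It factors through $\partial_+\wedge\mathrm{ev}\colon(\Omega Y)_+\wedge\Sigma\Omega C\to G_+\wedge C$. Therefore, for $a\in H_*(\Omega Y)$,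
$$q_*\,\sigma_{\mathrm{ev}}\,\widetilde\Psi_*(a\otimes e)=\pm\,\partial_*(a)\otimes c.\tag{10}$$

Next we compute $\Psi_*$. The conjugation map $(\beta,\xi)\mapsto\beta\xi\bar\beta$ on $\Omega X$ sends $u_i\otimes z$ to $[u_i,z]$: the class $u_i$ comes from $S^1$, so its diagonal is $u_i\otimes1+1\otimes u_i$, and inversion sends it to $-u_i$; the two terms give $u_iz$ and $-(-1)^{|z|}zu_i$. Also $\Psi(\beta\beta',\theta)=\beta\,\Psi(\beta',\theta)\,\bar\beta$. Starting from $\Psi_*(1\otimes e)=u_v$, induction on $k$ gives
$$\Psi_*(u_I\otimes e)=\mathrm{ad}(u_{i_1})\cdots\mathrm{ad}(u_{i_k})u_v=h(x_I).$$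
As $r_*(t_v)=0$, also $r_*(x_I)=0$. So $x_I$ has a lift $\hat x_I\in\pi_{|I|+1}(\Omega F)$, unique by Step 2. Both $h(\hat x_I)$ and $\widetilde\Psi_*(u_I\otimes e)$ map to $h(x_I)$ under the injective map $(\Omega p)_*$, so
$$h(\hat x_I)=\widetilde\Psi_*(u_I\otimes e).\tag{11}$$

**Step 5: $W\simeq D$, and part (b).** For $I\in M^+$ the adjoint of $\hat x_I$ lies in $\pi_{|I|+2}(F)\cong\pi_{|I|+2}(D)$, since $|I|+2\ge3$. So $\psi$ lifts, up to homotopy, to $\hat\psi\colon W\to D$. In $F$, the Hurewicz image of the adjoint of $\hat x_I$ is $\sigma_{\mathrm{ev}}h(\hat x_I)$. By (10) and (11) the composite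
$$\widetilde H_*(W)\to\widetilde H_*(D)\to\widetilde H_*(F)\cong H_*(G)\otimes\widetilde H_*(C)$$
sends the $I$-th fundamental class to $\pm\partial_*(u_I)\otimes c$. The $\partial_*u_I$, $I\in M^+$, form a basis of $\widetilde H_*(G)$, so the composite is a split monomorphism with image $\widetilde H_*(G)\otimes c$. Hence $\widetilde H_n(W)\to\widetilde H_n(D)$ is a split monomorphism. By (9) it goes between finitely generated free groups of the same rank, namely the number of $I\in M^+$ with $|I|=n-2$. Its cokernel is a direct summand of a free group and has rank $0$, so it vanishes. Both spaces are simply connected, so $\hat\psi$ is an equivalence by Whitehead's theorem. Combining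
$$\Omega W\times\Omega C\times\Omega Y\simeq\Omega D\times\Omega C\times\Omega Y\simeq\Omega F\times\Omega Y\simeq\Omega X$$
from Steps 2 and 3 proves that (8) is an equivalence.

**Step 6: part (a).** The purpose is to show that $A_\Gamma$ has no room beyond the decomposition. By (b), Künneth and the Bott–Samelson theorem, multiplication gives an isomorphism
$$T(a_I:I\in M^+)\otimes\Lambda[e]\otimes A_{\Gamma'}\;\cong\;H_*(\Omega X),\qquad a_I\mapsto h(x_I),\quad e\mapsto u_v .$$
Since $|a_I|=|I|+1$ and $M^+$ has finitely many words of each length, $H_*(\Omega X)$ is free of finite type. In $A_\Gamma$ put $y_I=\mathrm{ad}(u_{i_1})\cdots\mathrm{ad}(u_{i_k})u_v$. The isomorphism factors as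
$$T\otimes\Lambda\otimes A_{\Gamma'}\xrightarrow{\ \lambda\ }A_\Gamma\xrightarrow{\ \theta_\Gamma\ }H_*(\Omega X),\qquad\lambda(a_I)=y_I,\ \lambda(e)=u_v,$$
where $\lambda$ multiplies the three factors in order. So $\lambda$ is injective, and if $\lambda$ is also surjective, then $\theta_\Gamma$ is an isomorphism. Let $N_A\subset A_\Gamma$ be the subring generated by $1$ and the $y_I$, $I\in M^+$.

*First, $y_I\in N_A$ for every nonempty word $I$ in $V\setminus v$.* In $A_\Gamma$ we have $\mathrm{ad}(u_i)^2=\mathrm{ad}(u_i^2)=0$ by (5), $\mathrm{ad}(u_i)\mathrm{ad}(u_j)+\mathrm{ad}(u_j)\mathrm{ad}(u_i)=\mathrm{ad}([u_i,u_j])=0$ for edges $ij$, and $\mathrm{ad}(u_i)u_v=0$ for $i\in N(v)$. These are the relations (7), so $u_I\mapsto y_I$ factors through $Q$. In each degree $k\ge1$, $Q$ is spanned by the words of $M^+$ of length $k$.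

*Second, $\mathrm{ad}(u_i)N_A\subset N_A$ for $i\ne v$*, since $\mathrm{ad}(u_i)$ is a graded derivation and $\mathrm{ad}(u_i)y_I=y_{iI}\in N_A$.

*Third, $\mathrm{ad}(u_v)N_A\subset N_A$.* It suffices to treat $y_I$ for nonempty $I$, by induction on $|I|$. We have $\mathrm{ad}(u_v)y_{(i)}=[u_v,u_iu_v+u_vu_i]=u_vu_iu_v-u_vu_iu_v=0$, using $u_v^2=0$. For $I=iI'$ with $I'\ne\emptyset$,
$$\mathrm{ad}(u_v)y_I=\mathrm{ad}([u_v,u_i])y_{I'}-\mathrm{ad}(u_i)\mathrm{ad}(u_v)y_{I'}=[y_{(i)},y_{I'}]-\mathrm{ad}(u_i)\mathrm{ad}(u_v)y_{I'}\in N_A .$$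

*Finally*, let $S$ be the additive span of $N_A\cdot\{1,u_v\}\cdot\operatorname{im}(A_{\Gamma'})$; it is the image of $\lambda$. It contains $1$, and it is closed under left multiplication by each $u_j$. Indeed $u_jn=\mathrm{ad}(u_j)n\pm nu_j$ for homogeneous $n\in N_A$. Then for $j\ne v$ the remaining factor $u_j$ is absorbed by $A_{\Gamma'}$, after using $u_ju_v=y_{(j)}-u_vu_j$ if a $u_v$ stands in between. For $j=v$ we use $u_v^2=0$. So $S=A_\Gamma$, $\lambda$ is onto, and (a) holds. $\square$

## 7. Rewriting words in $DJ(\mathcal K)$ using edges only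

Let $\Gamma=\mathcal K^1$ and let $\Gamma_v$ be its restriction to $\{1,\dots,v\}$. For each $v$ apply Proposition 2(b) to $(\Gamma_v,v)$: fix a word basis $M_v$ of $Q_{\Gamma_v,v}$ and put $W_v^\Gamma=\bigvee_{I\in M_v^+}S^{|I|+2}$. Let
$$\psi_v^{\mathcal K}\colon W_v^\Gamma\to X_{\mathcal K}$$
be given by the elements $x_I\in\pi_{|I|+1}(\Omega X_{\mathcal K})$, with last entry $t_v$. The words were chosen from the flag complex, but the elements live in $X_{\mathcal K}$. Do the same for $\mathcal L$ and its edgeless graph, which gives $\psi_v^{\mathcal L}\colon W_v^{\mathcal L}\to X_{\mathcal L}$.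

**Lemma 3.** For every nonempty word $I$ in $\{1,\dots,v-1\}$, the element $x_I\in\pi_*(\Omega X_{\mathcal K})$ lies in the image of $(\psi_v^{\mathcal K})_*\colon\pi_*(\Omega W_v^\Gamma)\to\pi_*(\Omega X_{\mathcal K})$.

*Proof.* We use induction on $k=|I|\ge1$. The image is a subgroup, and it is closed under $a\mapsto a\eta$, because $(\psi_*b)\eta=\psi_*(b\eta)$.

Let the free ring $\mathbb Z\langle u_1,\dots,u_{v-1}\rangle$ act on $\pi_{\ge1}(\Omega X_{\mathcal K})$ by $u_i\mapsto\mathrm{ad}(t_i)$, so that $x_I=u_I\cdot t_v$. In $Q_{\Gamma_v,v}$ we can write $u_I=\sum c_Ju_J$ with $J\in M_v$ and $|J|=k\ge1$, so $J\in M_v^+$. Hence $u_I-\sum c_Ju_J$ is an integral combination of elements (7) of length $k$, for the graph $\Gamma_v$. Apply these to $t_v$.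

* For an edge $ij$, Jacobi gives $p(u_iu_j+u_ju_i)q\cdot t_v=p\cdot\langle\langle t_i,t_j\rangle,q\cdot t_v\rangle=0$ by (3).
* For $i\in N(v)$, $p\,u_i\cdot t_v=p\cdot\langle t_i,t_v\rangle=0$ by (3).
* By Lemma 1 and (4), $p\,u_iu_iq\cdot t_v=p\cdot\big(\langle t_i,q\cdot t_v\rangle\eta\big)=x_{piq}\,\eta$.

In the third case $piq$ is nonempty of length $k-1$, so $x_{piq}$ is in the image by induction, and so is $x_{piq}\eta$. (For $k=1$ only the second type occurs.) Each $x_J$ with $J\in M_v^+$ is in the image by the definition of $\psi_v^{\mathcal K}$. Hence $x_I$ is in the image. $\square$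

The proof used (3) for edges of $\mathcal K$ and nothing about higher simplices; this is why passing from $\mathcal K$ to $\mathcal K^f$ does no harm.

**The five-vertex complex.** Take edges $12,23,34,41,15,25$ and $v=5$, so $N(5)=\{1,2\}$, with the triangle $125$ not filled. Consider $I=(3,4,3)$. In $Q$ we have $u_3u_4u_3=-u_4u_3u_3=0$. In homotopy, since $34$ is an edge,
$$x_{(3,4,3)}=\langle t_3,\langle t_4,\langle t_3,t_5\rangle\rangle\rangle=-\langle t_4,\langle t_3,\langle t_3,t_5\rangle\rangle\rangle=-\langle t_4,\langle t_3,t_5\rangle\eta\rangle=x_{(4,3)}\,\eta .$$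
So the homology relation $0$ is corrected by $\eta$ on a shorter word, and the correction is the same in $DJ(\mathcal K)$ and in $DJ(\mathcal K^f)$.

## 8. Proof of Theorems A and B

*Proof of Theorem A.* **Step 1: a product of loop spaces mapping to $\Omega X_{\mathcal K}$ and $\Omega X_\Gamma$.** We build one space with compatible maps to both. Let
$$P_\Gamma=\prod_{v=m}^{1}\big(\Omega W_v^\Gamma\times\Omega C\big),\qquad e_{\mathcal K}\colon P_\Gamma\to\Omega X_{\mathcal K},\quad(\omega_v,\theta_v)_v\mapsto\prod_{v=m}^{1}\Omega\psi_v^{\mathcal K}(\omega_v)\cdot\Omega\tau_v(\theta_v),$$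
products being taken in the order $v=m,m-1,\dots,1$ from left to right. Since $f_*x_I=x_I$ and $f\tau_v=\tau_v$, we have $f\psi_v^{\mathcal K}\simeq\psi_v^{\mathcal K^f}$ (both complexes have the same graph, hence the same words), and $\Omega f$ is multiplicative. So
$$\Omega f\circ e_{\mathcal K}\simeq e_{\mathcal K^f}.\tag{12}$$
The map $e_{\mathcal K^f}$ is an equivalence. By Proposition 2(b) for $(\Gamma_m,m)$, $\Omega X_\Gamma$ is $\Omega W_m^\Gamma\times\Omega C\times\Omega X_{\Gamma_{m-1}}$; decompose the last factor by Proposition 2(b) for $(\Gamma_{m-1},m-1)$, and so on down to $\Gamma_1$. The inclusions $X_{\Gamma_v}\subset X_\Gamma$ carry $x_I$ to $x_I$ and $\tau_i$ to $\tau_i$, so the resulting equivalence is $e_{\mathcal K^f}$. In the same way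
$$e_{\mathcal L}\colon P_{\mathcal L}=\prod_{v=m}^1(\Omega W_v^{\mathcal L}\times\Omega C)\to\Omega X_{\mathcal L}$$
is an equivalence, because $\mathcal L$ is flag.

**Step 2: $\Omega g$ factors through $e_{\mathcal K}$.** On the $I$-th sphere of $W_v^{\mathcal L}$, the map $g\,\psi_v^{\mathcal L}$ is adjoint to $x_I\in\pi_*(\Omega X_{\mathcal K})$, with $I$ a nonempty word in $\{1,\dots,v-1\}$. By Lemma 3 it factors through $\psi_v^{\mathcal K}$ up to homotopy. Doing this on each sphere gives $\varphi_v\colon W_v^{\mathcal L}\to W_v^\Gamma$ with $\psi_v^{\mathcal K}\varphi_v\simeq g\,\psi_v^{\mathcal L}$. Put $\Phi=\prod_v(\Omega\varphi_v\times\mathrm{id})\colon P_{\mathcal L}\to P_\Gamma$. As $\Omega g$ is multiplicative and $g\tau_v=\tau_v$,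
$$\Omega g\circ e_{\mathcal L}\simeq e_{\mathcal K}\circ\Phi.\tag{13}$$

**Step 3: injectivity.** Since $(e_{\mathcal L})_*$ is bijective on homotopy groups, (13) gives $\operatorname{im}g_*\subset\operatorname{im}(e_{\mathcal K})_*$. By (12), $f_*(e_{\mathcal K})_*=(e_{\mathcal K^f})_*$ is injective, so $f_*$ is injective on $\operatorname{im}(e_{\mathcal K})_*$, hence on $\operatorname{im}g_*=\Pi(\mathcal K)$.

**Step 4: the quasi-Lie algebras.** As $g_*t_i=t_i$ and $g_*$ preserves brackets, $\mathfrak L(\mathcal K)=g_*\mathfrak L(\mathcal L)\subset\operatorname{im}g_*$. So $f_*$ is injective on $QL(\mathcal K)$. It maps onto $QL(\mathcal K^f)$, because generators go to generators. Hence $QL(\mathcal K)\to QL(\mathcal K^f)$ is an isomorphism.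

**Step 5: the section.** Put $\sigma=e_{\mathcal K}\circ e_{\mathcal K^f}^{-1}$, with a homotopy inverse of $e_{\mathcal K^f}$. By (12), $\Omega f\circ\sigma\simeq\mathrm{id}$. By (12) and (13),
$$\Omega g\circ e_{\mathcal L}\simeq e_{\mathcal K}\Phi\simeq\sigma\,e_{\mathcal K^f}\Phi\simeq\sigma\,\Omega f\,e_{\mathcal K}\Phi\simeq\sigma\circ\Omega(fg)\circ e_{\mathcal L},$$
and $e_{\mathcal L}$ is an equivalence, so $\Omega g\simeq\sigma\circ\Omega(fg)$. $\square$

*Proof of Theorem B.* **Step 1: surjectivity.** We lift $e_{\mathcal K^f}$ to $\Omega X_{\mathcal L}$. The elements $x_I$, $I\in M_v^+$, already exist in $\pi_*(\Omega X_{\mathcal L})$. The formula for $e_{\mathcal K}$, with these elements instead, defines $e'\colon P_\Gamma\to\Omega X_{\mathcal L}$ with $\Omega(fg)\circ e'\simeq e_{\mathcal K^f}$, an equivalence. So $(fg)_*$ is onto, that is, $f_*(\Pi(\mathcal K))=\pi_*(DJ(\mathcal K^f))$. Injectivity on $\Pi(\mathcal K)$ is Theorem A.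

**Step 2: the flag criterion.** If $\mathcal K=\mathcal K^f$, then $f$ is the identity and Step 1 says $\Pi(\mathcal K)=\pi_*(DJ(\mathcal K))$. Conversely, if $\Pi(\mathcal K)=\pi_*(DJ(\mathcal K))$, then $f_*$ is an isomorphism on homotopy groups, hence on homology. But $DJ(\mathcal K)\subset DJ(\mathcal K^f)$ is a subcomplex of a CW complex all of whose cells (products of cells of $C$) have even dimension, so homology is free on the cells and the two complexes have the same cells. If $I\in\mathcal K^f$, the product of the $2$-cells in the coordinates of $I$ is a cell of $DJ(\mathcal K)$ only if $I\in\mathcal K$. So $\mathcal K=\mathcal K^f$. $\square$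

## 9. A presentation and an additive basis of wedge type

For a wedge $W$ of spheres of dimension $\ge3$, let $N(W)\subset\pi_*(\Omega W)$ be the smallest graded subgroup containing the classes of the wedge summands and closed under Samelson products and under $a\mapsto a\eta$. For $W=S^3$, Samelson products vanish because $S^3$ is an $H$-space, so $N(S^3)$ is generated by $\iota,\ \iota\eta,\ (\iota\eta)\eta,\dots$

**Theorem C.** Let $\Gamma=\mathcal K^1$.

(1) $\mathfrak L(\mathcal K)\cong\mathfrak L(\mathcal L)/J_\Gamma$, where $J_\Gamma$ is the ideal generated by the $\langle t_i,t_j\rangle$ with $\{i,j\}\in\mathcal K$, $i\ne j$. In terms of Whitehead products, $QL(\mathcal K)\cong QL(\mathcal L)/([t_i,t_j]:\{i,j\}\in\mathcal K)$.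

(2) $\mathfrak L(\mathcal K)_1=\mathbb Z^m$, and for $n\ge2$ the maps $\psi_v^{\mathcal K}$ induce $\bigoplus_{v=1}^mN(W_v^\Gamma)_n\cong\mathfrak L(\mathcal K)_n$.

*Proof.* **Step 1: $\eta$ acts on the quotient.** Put $P(\Gamma)=\mathfrak L(\mathcal L)/J_\Gamma$. We want to compute in $P(\Gamma)$ with the rules of Lemma 3. By Jacobi, $\mathrm{ad}(\langle b_1,b_2\rangle)=\mathrm{ad}(b_1)\mathrm{ad}(b_2)-(-1)^{|b_1||b_2|}\mathrm{ad}(b_2)\mathrm{ad}(b_1)$. So for every bracket monomial $b$ in the $t_i$, $\mathrm{ad}(b)$ is a polynomial without constant term in the $\mathrm{ad}(t_i)$. Consequently $\mathfrak L(\mathcal L)_{\ge2}$ is spanned by elements $\langle t_i,a\rangle$ with $a\in\mathfrak L(\mathcal L)$. Similarly $J_\Gamma$ is spanned by the elements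
$$\mathrm{ad}(t_{i_1})\cdots\mathrm{ad}(t_{i_r})\langle t_j,t_k\rangle,\qquad r\ge0,\ \{j,k\}\in\mathcal K,\ j\neq k,$$
because their span is closed under all $\mathrm{ad}(t_i)$, hence under all $\mathrm{ad}(b)$.

By Lemma 1, $\langle t_i,a\rangle\eta=\langle t_i,\langle t_i,a\rangle\rangle$. Since $\eta$ is additive, $\mathfrak L(\mathcal L)_{\ge2}$ and $J_\Gamma$ are closed under $\eta$ (for $r=0$ use $\langle t_j,t_k\rangle\eta=\langle t_j,\langle t_j,t_k\rangle\rangle\in J_\Gamma$). So $P(\Gamma)_{\ge2}$ inherits an additive operation $\eta$ with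
$$\langle t_i,\langle t_i,a\rangle\rangle=\langle t_i,a\rangle\eta,\qquad\langle b,a\eta\rangle=\langle b,a\rangle\eta,\qquad\langle a\eta,b\rangle=\langle a,b\rangle\eta .$$

**Step 2: reduction.** By (3), $g_*$ kills $J_\Gamma$, and we have maps
$$P(\Gamma)\to\mathfrak L(\mathcal K)\to\mathfrak L(\mathcal K^f)\subset\pi_*(\Omega X_\Gamma),$$
the first two onto. We show by induction on $m$ that the composite $P(\Gamma)\to\pi_*(\Omega X_\Gamma)$ is injective and that (2) holds with $P(\Gamma)$ in place of $\mathfrak L(\mathcal K)$. This proves the theorem, since then $P(\Gamma)\to\mathfrak L(\mathcal K)$ is bijective. For $m=0$ there is nothing to show. In degree $1$ everything is $\mathbb Z^m$, with basis the $t_i$.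

Let $v=m$ and $\Gamma'=\Gamma\setminus v$. Projection away from coordinate $v$ induces $\rho\colon P(\Gamma)\to P(\Gamma')$ with $t_v\mapsto0$; it is split by the map induced by inclusion. Let $W=W_v^\Gamma$, and let $\psi'\colon W\to X_{\mathcal L}$ be given by the $x_I\in\mathfrak L(\mathcal L)$, $I\in M_v^+$. By Step 1, $\psi'_*N(W)\subset\mathfrak L(\mathcal L)_{\ge2}$. Let $N_P$ be the image of $N(W)$ in $P(\Gamma)$. Since all operations are preserved, $N_P$ is the smallest graded subgroup of $P(\Gamma)$ containing the $x_I$, $I\in M_v^+$, and closed under brackets and $\eta$.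

**Step 3: in degrees $\ge2$, $\ker\rho=N_P$.** Clearly $N_P\subset\ker\rho$. Let $\rho(y)=0$ and write $y=y_0+y_1$ with $y_0$ a combination of bracket monomials without $t_v$ and $y_1$ a combination of monomials containing $t_v$. Then $\rho(y_1)=0$, so $\rho(y_0)=0$. As $y_0$ lies in the image of the splitting, $y_0=0$. It remains to show that monomials of length $\ge2$ containing $t_v$ lie in $N_P$.

(i) *$x_I\in N_P$ for all nonempty words $I$ in $[m]\setminus v$.* The proof of Lemma 3 used only Jacobi, (3), $\mathrm{ad}(t_i)^2a=\langle t_i,a\rangle\eta$ and (4). These hold in $P(\Gamma)$, and $N_P$ is closed under $\eta$.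

(ii) *$\mathrm{ad}(t_i)N_P\subset N_P$ for $i\ne v$.* The set of $a\in N_P$ with $\langle t_i,a\rangle\in N_P$ contains $x_I$ for $I\in M_v^+$, since $\langle t_i,x_I\rangle=x_{iI}\in N_P$ by (i). It is closed under sums, under brackets by Jacobi, and under $\eta$. So it is $N_P$.

(iii) *$\mathrm{ad}(t_v)N_P\subset N_P$.* As in (ii) it suffices that $\langle t_v,x_I\rangle\in N_P$ for nonempty $I$. We use induction on $|I|$. For $I=(i)$, $x_{(i)}=\langle t_i,t_v\rangle=\langle t_v,t_i\rangle$, so $\langle t_v,x_{(i)}\rangle=\langle t_v,\langle t_v,t_i\rangle\rangle=x_{(i)}\eta\in N_P$. For $I=iI'$ with $I'\ne\emptyset$,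
$$\langle t_v,x_I\rangle=\langle\langle t_v,t_i\rangle,x_{I'}\rangle-\langle t_i,\langle t_v,x_{I'}\rangle\rangle=\langle x_{(i)},x_{I'}\rangle-\langle t_i,\langle t_v,x_{I'}\rangle\rangle,$$
which lies in $N_P$ by (i), the induction hypothesis and (ii).

(iv) *Monomials.* Let $b=\langle b_1,b_2\rangle$ be a monomial containing $t_v$, and use induction on its length. By antisymmetry we may assume that $t_v$ occurs in $b_2$. If $b_2$ has length $\ge2$, then $b_2\in N_P$ by induction, and $\mathrm{ad}(b_1)$, a polynomial in the $\mathrm{ad}(t_j)$, preserves $N_P$ by (ii) and (iii). Now let $b_2=t_v$. If $b_1$ does not contain $t_v$, then $b=\mathrm{ad}(b_1)t_v$ is a combination of elements $x_I$ with $I\ne\emptyset$, and (i) applies. If $b_1=t_v$, then $b=0$. If $b_1$ contains $t_v$ and has length $\ge2$, then $b_1\in N_P$ by induction and $b=\pm\mathrm{ad}(t_v)b_1\in N_P$ by (iii).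

**Step 4: injectivity and the decomposition.** Let $y\in P(\Gamma)_n$, $n\ge2$, map to $0$ in $\pi_*(\Omega X_\Gamma)$. By naturality $\rho(y)$ maps to $0$ in $\pi_*(\Omega X_{\Gamma'})$, so $\rho(y)=0$ by the induction hypothesis. By Step 3, $y$ is the image of some $z\in N(W)$, and $\psi_*(z)=0$ for the map $\psi\colon W\to X_\Gamma$ of Proposition 2(b). By (8), $\psi_*$ is injective on $\pi_*(\Omega W)$, so $z=0$ and $y=0$. The same injectivity shows that $N(W)\to N_P=\ker\rho$ is an isomorphism in degrees $\ge2$. The splitting of $\rho$ gives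
$$P(\Gamma)_n\cong N(W_m^\Gamma)_n\oplus P(\Gamma')_n\qquad(n\ge2),$$
and induction gives (2). $\square$

**Two disjoint points.** Let $m=2$ and $\mathcal K=\mathcal L$. Then $W_1$ is a point and $W_2=S^3$, so $\mathfrak L(\mathcal L)_n\cong N(S^3)_n$ for $n\ge2$. In terms of $S^3$, the group $N(S^3)$ is generated by the identity in $\pi_3(S^3)=\mathbb Z$, by $\eta_3\in\pi_4(S^3)$, by $\eta_3\eta_4\in\pi_5(S^3)$, by $\eta_3\eta_4\eta_5\in\pi_6(S^3)$, and so on. By Toda, *Composition Methods in Homotopy Groups of Spheres*, $\eta_3\circ\eta_4\circ\eta_5=6\nu'\ne0$ in $\pi_6(S^3)=\mathbb Z/12$; in particular $\eta_3\eta_4\neq0$. One step further, $6\nu'\circ\eta_6=\nu'\circ6\eta_6=0$. Hence $QL(\mathcal L)$ is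
$$\mathbb Z^2,\quad\mathbb Z,\quad\mathbb Z/2,\quad\mathbb Z/2,\quad\mathbb Z/2\qquad\text{in }\pi_2,\pi_3,\pi_4,\pi_5,\pi_6,$$
and $0$ above. The first torsion class is $[t_1,[t_1,t_2]]=[t_1,t_2]\circ\eta_3$, which generates $\pi_4(C\vee C)\cong\mathbb Z/2$. So Theorem A is not only a rational statement.
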